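\title{The second largest component in barely supercritical percolation on the two-dimensional Hamming graph}

\begin{abstract}
Retain each edge of the two-dimensional Hamming graph $H(2,n)$ independently with probability $p$, where $2(n-1)p=1+\varepsilon$ and $n^{-2/3}\ll\varepsilon\ll1$. We prove that for every fixed $r\ge2$ the $r$-th largest component has $(2+o_{\mathbb{P}}(1))\,\varepsilon^{-2}\log(n^2\varepsilon^3)$ vertices, while the largest has $(2+o_{\mathbb{P}}(1))\,\varepsilon n^2$ vertices. This confirms a conjecture posed by van der Hofstad, Luczak and Spencer on the order of the second largest component. The same formula gives the size of the $r$-th largest component, $r\ge1$, when $2(n-1)p=1-\varepsilon$. The proof explores clusters vertex by vertex, controls the number of visited vertices in every row and column to precision $o(\varepsilon n)$, and so traps the exploration between random walks whose drifts differ by $o(\varepsilon)$.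
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 2$. The two-dimensional Hamming graph $H(2,n)$ has vertex set $V=\{(i,j):1\le i,j\le n\}$, and two distinct vertices are adjacent when they share a coordinate. Call a row or a column of $V$ a \emph{line}. There are $2n$ lines, each spans a complete graph on $n$ vertices, and every vertex lies on two lines, so every vertex has degree
\[
\Omega=2(n-1).
\]
In bond percolation on $H(2,n)$ each edge is retained (\emph{open}) with probability $p$ and deleted (\emph{closed}) otherwise, independently of all other edges. We write $C_{(r)}$ for the $r$-th largest component of the graph of open edges and $|C_{(r)}|$ for its number of vertices, with $|C_{(r)}|=0$ if there are fewer than $r$ components.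

A vertex has $\Omega p$ open edges on average, so a growing cluster looks at first like a family tree with mean offspring $\Omega p$, and the interesting values of $\Omega p$ are those near $1$. We study the \emph{barely supercritical} regime
\[
\Omega p=1+\varepsilon,\qquad n^{-2/3}\ll\varepsilon\ll1,
\]
where $\varepsilon=\varepsilon(n)$ is a deterministic sequence and $a_n\ll b_n$ means $a_n/b_n\to0$. An event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$.

In the smaller range $n^{-2/3}(\log n)^{1/3}\ll\varepsilon\ll1$, and under the parametrization $p=p_c+\varepsilon/\Omega$ with a suitably defined critical value $p_c$ close to $1/\Omega$, it is known that $|C_{(1)}|=2\varepsilon n^2(1+o_{\mathbb{P}}(1))$ and that w.h.p.\ $|C_{(2)}|\le 2^8\varepsilon^{-2}\log(n^2\varepsilon^3)$. It is also known that there is little difference between working with that parametrization and with $\Omega p=1+\varepsilon$. The conjecture posed in \cite{HLS} is that this upper bound is sharp up to constants and that it continues to hold, up to constants, in the whole regime: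 there are constants $0<c\le C<\infty$, not depending on the sequence $\varepsilon(n)$, such that whenever $n^{-2/3}\ll\varepsilon\ll1$ and $\Omega p=1+\varepsilon$, w.h.p.
\begin{equation}\label{eq:conj}
c\,\varepsilon^{-2}\log(n^2\varepsilon^3)\le|C_{(2)}|\le C\,\varepsilon^{-2}\log(n^2\varepsilon^3).
\end{equation}
We prove the conjecture and determine the constant.

\begin{theorem}\label{thm:super}
Let $n^{-2/3}\ll\varepsilon\ll1$ and $\Omega p=1+\varepsilon$. Then for every fixed $r\ge2$,
\[
\frac{\varepsilon^2|C_{(r)}|}{\log(n^2\varepsilon^3)}\to2\quad\text{in probability},\qquad\text{and}\qquad\frac{|C_{(1)}|}{\varepsilon n^2}\to2\quad\text{in probability}.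
\]
\end{theorem}

The limit does not depend on the sequence $\varepsilon(n)$, so \eqref{eq:conj} holds w.h.p.\ for any constants $0<c<2<C$, and it fails for any $c>2$ or $C<2$. We do not address whether $c=2$ or $C=2$ is admissible. On the other side of the critical point the same formula describes all the largest components.

\begin{theorem}\label{thm:sub}
Let $n^{-2/3}\ll\varepsilon\ll1$ and $\Omega p=1-\varepsilon$. Then for every fixed $r\ge1$, $\varepsilon^2|C_{(r)}|/\log(n^2\varepsilon^3)\to2$ in probability.
\end{theorem}

\subsection*{Conventions}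
Throughout,
\[
\Lambda=n^2\varepsilon^3,\qquad L=\log\Lambda,\qquad t_0=\lceil\varepsilon^{-2}\rceil .
\]
The hypothesis on $\varepsilon$ says that $\varepsilon\to0$ and $\Lambda\to\infty$. All inequalities involving $n$ are asserted for $n$ large, depending on the sequence $\varepsilon(n)$ and on the fixed parameters $\eta,\kappa,r$ below. We use freely that
\begin{equation}\label{eq:facts}
\varepsilon n\ge n^{1/3},\qquad 1\le L\le2\log n,\qquad p\le\frac1n,\qquad \varepsilon^{-2}\Lambda=\varepsilon n^2,
\end{equation}
and that $L^a\Lambda^{-b}\to0$ for fixed $a,b>0$. The quantity $\Lambda$ may tend to infinity arbitrarily slowly compared with $n$, and no power of $\Lambda$ can be relied on to absorb a power of $n$ or of $1/\varepsilon$.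

\section{The expected answer and the obstacle}\label{sec:heur}

Sections \ref{sub:tree}--\ref{sub:lines} are heuristic and are not used in the proofs. Section \ref{sub:reduction} reduces the theorems to two propositions.

\subsection{The tree approximation and the constant 2}\label{sub:tree}

Grow the cluster of a vertex by keeping a list of vertices that have been found but whose edges have not yet been examined. In each step one vertex leaves the list and the new vertices joined to it by open edges enter. If $X_t$ vertices enter in step $t$, the length of the list is $S_t=1+\sum_{i\le t}(X_i-1)$, and the size of the cluster is the first time $\tau$ at which $S_t=0$. Pretend that the $X_t$ are independent Poisson variables with mean $\mu=\Omega p$. The formula $\mathbb{P}(\tau=j)=\frac1j\mathbb{P}(X_1+\dots+X_j=j-1)$, recalled in the proof of Lemma \ref{lem:walk}, and Stirling's formula give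
\[
\mathbb{P}(\tau=j)=e^{-\mu j}\frac{(\mu j)^{j-1}}{j!}\sim\frac{1}{\mu\sqrt{2\pi}}\,j^{-3/2}e^{-(\mu-1-\log\mu)j}\qquad(j\to\infty).
\]
For $\mu=1+\varepsilon$ and for $\mu=1-\varepsilon$ alike, the rate is $\mu-1-\log\mu=\varepsilon^2/2+O(\varepsilon^3)$. A component of size $j$ is seen from each of its $j$ vertices, so the expected number of components of size $j$ should be $n^2\mathbb{P}(\tau=j)/j$. Sum this over $j\ge k=a\varepsilon^{-2}L$. The terms decay at rate about $\varepsilon^2/2$, so the sum is of order $\varepsilon^{-2}$ times its first term, that is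
\[
n^2\varepsilon^{-2}k^{-5/2}e^{-(1+O(\varepsilon))\varepsilon^2k/2}=n^2\varepsilon^3\,(aL)^{-5/2}\Lambda^{-a/2+O(\varepsilon)}=\Lambda^{1-a/2+o(1)}.
\]
This tends to infinity for $a<2$ and to zero for $a>2$, for either sign of $\mu-1$. When $\mu=1+\varepsilon$ there is in addition the event $\tau=\infty$, of probability about $2\varepsilon$, which should correspond to a giant component of about $2\varepsilon n^2$ vertices. The ratio of the two scales $\varepsilon n^2$ and $\varepsilon^{-2}$ is $\Lambda$, so $\varepsilon\gg n^{-2/3}$ is exactly the condition under which they separate. For fixed $\varepsilon$ the rate $\mu-1-\log\mu$ differs from $\varepsilon^2/2$, so the constant $2$ is tied to $\varepsilon\to0$.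

\subsection{Depletion on the complete graph}\label{sub:complete}

In a finite graph the event $\tau=\infty$ has no counterpart, and what stops the giant is that it runs out of fresh vertices. The mechanism is visible on the complete graph with $N$ vertices and $Np=1+\varepsilon$. After $t$ steps about $t$ vertices have been used, so the mean of $X_t-1$ is about $(N-t)p-1\approx\varepsilon-t/N$, and
\[
S_t\approx\varepsilon t-\frac{t^2}{2N}.
\]
The right side is at most $\varepsilon^2N/2=o(\varepsilon N)$, which justifies neglecting the vertices on the list in the count of used vertices, and it returns to zero at $t=2\varepsilon N$. Once the giant is removed, a remaining vertex has $(1-2\varepsilon)N$ potential neighbors and mean degree $(1+\varepsilon)(1-2\varepsilon)=1-\varepsilon-2\varepsilon^2$. The remainder is subcritical at distance about $\varepsilon$ from criticality, and there the tree bounds cluster sizes from above. This is our route to the upper bound on $|C_{(2)}|$: find the giant, remove it, and apply a first moment bound to the rest.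

\subsection{The load of a line}\label{sub:lines}

On the complete graph the number of fresh neighbors of a vertex is determined by the number of used vertices. On $H(2,n)$ it depends on how many used vertices lie on the two lines through the vertex. No deterministic bound helps: $n$ used vertices can fill a line, the giant has $\varepsilon n^2\gg n$ vertices, and for $\varepsilon\le n^{-1/2}$ even the second component has more than $n$. The precision required is also high. A change of $\delta$ in the drift changes $\varepsilon^2k/2$ by about $\varepsilon\delta k=a(\delta/\varepsilon)L$, so the exponent of $\Lambda$ is preserved only if $\delta=o(\varepsilon)$. Since $p\approx1/(2n)$, the number of used vertices on a line must be known to precision $o(\varepsilon n)$, on all lines at once.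

Fix a line $\ell$ and let $g$ be the number of its vertices used after $m$ steps. A vertex $w\notin\ell$ has exactly one neighbor on $\ell$, so a step made from outside $\ell$ finds a vertex of $\ell$ with probability about $p$; this gives about $m/(2n)$ arrivals from outside. A vertex of $\ell$ has $n-1$ neighbors on $\ell$ and finds about $(n-1)p\approx\frac12$ of them. Hence
\begin{equation}\label{eq:balance}
g\approx\frac m{2n}+\frac g2,\qquad\text{so}\qquad g\approx\frac mn .
\end{equation}
Within one line the process is a branching process of mean $\frac12$, far from critical, fed by immigration, and Chernoff bounds hold for both terms of \eqref{eq:balance}. On the scale $g\approx\varepsilon n$ they fail with probability $e^{-c\varepsilon n}\le e^{-cn^{1/3}}$, which survives a union bound over lines and times. With $g=m/n$ on both lines through the current vertex, the mean of $X$ is about $(1+\varepsilon)(1-m/n^2)$, as on the complete graph with $N=n^2$ vertices.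

\subsection{Reduction to two propositions}\label{sub:reduction}

\begin{proposition}\label{prop:upper}
Fix $\kappa\in(0,1]$ and let $K=\lceil(2+\kappa)\varepsilon^{-2}L\rceil$.
\begin{itemize}
\item[(a)] If $\Omega p=1-\varepsilon$, then w.h.p.\ $|C_{(1)}|<K$.
\item[(b)] If $\Omega p=1+\varepsilon$, then w.h.p.\ $|C_{(2)}|<K$, and $|C_{(1)}|/(\varepsilon n^2)\to2$ in probability.
\end{itemize}
\end{proposition}

\begin{proposition}\label{prop:lower}
Fix $\kappa\in(0,1]$ and $r\ge1$, and let $\Omega p=1+\varepsilon$ or $\Omega p=1-\varepsilon$. Then w.h.p.\ $|C_{(r)}|\ge(2-\kappa)\varepsilon^{-2}L$.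
\end{proposition}

\begin{proof}[Proof of Theorems \ref{thm:super} and \ref{thm:sub}]
An integer smaller than $K$ is smaller than $(2+\kappa)\varepsilon^{-2}L$. If $\Omega p=1+\varepsilon$ and $r\ge2$, the propositions give w.h.p.\ $2-\kappa\le\varepsilon^2|C_{(r)}|/L\le\varepsilon^2|C_{(2)}|/L<2+\kappa$. If $\Omega p=1-\varepsilon$ and $r\ge1$, the same chain holds with $C_{(1)}$ in place of $C_{(2)}$. Since $\kappa\in(0,1]$ is arbitrary, the limits follow; the statement on $C_{(1)}$ in Theorem \ref{thm:super} is part of Proposition \ref{prop:upper}(b).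
\end{proof}

Section \ref{sec:tools} contains the estimates for random walks and sums of indicators, and Section \ref{sec:explore} sets up the exploration and the rigorous form of \eqref{eq:balance}. Propositions \ref{prop:upper} and \ref{prop:lower} are proved in Sections \ref{sec:upper} and \ref{sec:lower}.

\section{Binomial walks and a sequential Chernoff bound}\label{sec:tools}

For an integer $M\ge1$ and $q\in(0,1)$, the \emph{$\mathrm{Bin}(M,q)$ walk} is $S_t=1+\sum_{i\le t}(X_i-1)$, $t\ge0$, with $X_i$ i.i.d.\ $\mathrm{Bin}(M,q)$. Its \emph{death time} is $\tau=\min\{t:S_t=0\}\le\infty$. The steps are at least $-1$, so the walk cannot pass below a level without visiting it.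

\begin{lemma}\label{lem:walk}
Let $M\ge20$, $q\le\frac1{10}$ and $\mu=Mq\in[\frac12,\frac{11}{10}]$. Put $x=\mu-1$, $x^+=\max(x,0)$ and $\rho=\mathbb{P}(\tau=\infty)$. For integers $t\ge1$:
\begin{itemize}
\item[(a)] $\mathbb{P}(t<\tau<\infty)\le2t^{-1/2}$.
\item[(b)] If $x\le0$, then $\rho=0$. If $x>0$, then $\dfrac{2x}{(1+x)^2}\le\rho\le\min\Big\{4x,\ \dfrac{2x}{1-2x-1/M}\Big\}$.
\item[(c)] $\mathbb{P}(\tau>t)\le4x^++2t^{-1/2}$ and $\mathbb{E}[\tau\wedge t]\le1+4x^+t+4\sqrt t$.
\item[(d)] If $0<y\le\frac12$, $\mu\le1-y$, and $K\ge y^{-2}+3$ is an integer, then $\mathbb{P}(\tau\ge K)\le9y\,e^{-(y^2/2-y^3)K}$.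
\end{itemize}
\end{lemma}

\begin{proof}
(a) We first recall the Otter--Dwass formula $\mathbb{P}(\tau=j)=\frac1j\mathbb{P}(X_1+\dots+X_j=j-1)$. Let $a_1,\dots,a_j$ be integers with partial sums $s_1,\dots,s_j=-1$. The cyclic shift $a_{i+1},\dots,a_j,a_1,\dots,a_i$ has partial sums $s_{i'}-s_i$ for $i<i'\le j$, followed by $s_{i'}-1-s_i$ for $1\le i'\le i$. All of them but the last are nonnegative exactly when $s_{i'}\ge s_i$ for $i'>i$ and $s_{i'}>s_i$ for $i'<i$, that is, when $i$ is the first index at which the $s_{i'}$ are minimal. So exactly one of the $j$ shifts has this property. For $a_i=X_i-1$ each shift has the law of the original sequence, for which the property, together with $s_j=-1$, is the event $\{\tau=j\}$. Summing over the shifts gives the formula.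

Since $1-\cos\theta\ge2\theta^2/\pi^2$ for $|\theta|\le\pi$,
\[
|1-q+qe^{i\theta}|^2=1-2q(1-q)(1-\cos\theta)\le e^{-4q(1-q)\theta^2/\pi^2}.
\]
By Fourier inversion every atom of $\mathrm{Bin}(N,q)$ is at most
\[
\frac1{2\pi}\int_{-\infty}^{\infty}e^{-2Nq(1-q)\theta^2/\pi^2}\,d\theta=\Big(\frac{\pi}{8Nq(1-q)}\Big)^{1/2}.
\]
For $N=jM$ we have $8Nq(1-q)\ge8\cdot\frac j2\cdot\frac9{10}>\pi j$, so the atoms are at most $j^{-1/2}$ and $\mathbb{P}(\tau=j)\le j^{-3/2}$. Finally $\sum_{j>t}j^{-3/2}\le\int_t^\infty u^{-3/2}\,du=2t^{-1/2}$.

(b) After the first step the walk is at $X_1$, and to die it must descend $X_1$ levels, one after another, each with probability $1-\rho$. Hence $1-\rho=\mathbb{E}(1-\rho)^{X_1}=(1-q\rho)^M$. Bonferroni's inequalities for $M$ independent events of probability $z=q\rho$ state that $(1-z)^M$ is at most $1-Mz+\binom M2z^2$ and at least $1-Mz+\binom M2z^2-\binom M3z^3$. Therefore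
\[
1-\mu\rho+\tfrac12\big(1-\tfrac1M\big)\mu^2\rho^2-\tfrac16\mu^3\rho^3\le1-\rho\le1-\mu\rho+\tfrac12\mu^2\rho^2 .
\]
If $\rho>0$, dividing by $\rho$ gives
\begin{equation}\label{eq:rho}
\rho\,\Big[\tfrac12\big(1-\tfrac1M\big)\mu^2-\tfrac16\mu^3\rho\Big]\le x\le\tfrac12\mu^2\rho .
\end{equation}
The bracket is at least $\mu^2(0.475-\mu/6)>0$, so $\rho>0$ forces $x>0$. Conversely let $x>0$. Then $S_t\to\infty$ almost surely by the strong law, whereas $\rho=0$ would make the walk visit $0,-1,-2,\dots$ almost surely; so $\rho>0$ and \eqref{eq:rho} holds. Its right half is the lower bound on $\rho$. As $1<\mu\le1.1$, the bracket is at least $0.475-0.222>\frac14$, so $\rho\le4x$. Then $\frac16\mu^3\rho\le0.222\cdot4x\le x$, the bracket is at least $\frac12(1-\frac1M-2x)$, and the last bound follows.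

(c) The first bound is the sum of (a) and (b). For the second, $\mathbb{E}[\tau\wedge t]=\sum_{s=0}^{t-1}\mathbb{P}(\tau>s)$ and $\sum_{s=1}^{t-1}s^{-1/2}\le2\sqrt t$.

(d) Since $e^y-1-y\le y^2/2+y^3$ and $e^y-1\ge y$,
\[
\mathbb{E}e^{y(X_1-1)}\le e^{\mu(e^y-1)-y}\le e^{(e^y-1-y)-y(e^y-1)}\le e^{-(y^2/2-y^3)}\le1 .
\]
Markov's inequality for $e^{yS_{K-1}}$ would give the exponential factor alone. To gain the factor $y$ we charge the first $u=\lceil y^{-2}\rceil\le K-1$ steps separately. The process $e^{yS_{t\wedge\tau}}$ is a supermartingale, so $\mathbb{E}[e^{yS_u};\tau>u]+\mathbb{P}(\tau\le u)\le e^y$, and by (c)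
\[
\mathbb{E}[e^{yS_u};\tau>u]\le(e^y-1)+\mathbb{P}(\tau>u)\le2y+2y .
\]
On $\{\tau>K-1\}$ we have $\tau>u$ and $e^{yS_{K-1}}\ge1$. The steps after time $u$ are independent of the first $u$, so
\[
\mathbb{P}(\tau\ge K)\le\mathbb{E}[e^{yS_{K-1}};\tau>u]\le4y\,e^{-(y^2/2-y^3)(K-1-u)} .
\]
It remains to note that $\frac{y^2}2(1+u)\le\frac{y^2}2(2+y^{-2})\le\frac34$ and $4e^{3/4}<9$.
\end{proof}

The indicators that we count are not independent, and their conditional probabilities are random. The following form of the Chernoff bound asks only for a bound on the sum of the conditional probabilities, on the event of interest.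

\begin{lemma}\label{lem:chernoff}
Let $I_1,\dots,I_N$ be indicators adapted to a filtration $(\mathcal{A}_i)$, with $N$ deterministic, and let $\pi_i=\mathbb{P}(I_i=1\mid\mathcal{A}_{i-1})$. For $\nu>0$,
\begin{align*}
\mathbb{P}\Big(\sum I_i\ge(1+a)\nu,\ \sum\pi_i\le\nu\Big)&\le e^{-a^2\nu/3}\qquad(0<a\le1),\\
\mathbb{P}\Big(\sum I_i\le(1-a)\nu,\ \sum\pi_i\ge\nu\Big)&\le e^{-a^2\nu/2}\qquad(0<a<1).
\end{align*}
\end{lemma}

\begin{proof}
For real $\theta$, $\mathbb{E}[e^{\theta I_i}\mid\mathcal{A}_{i-1}]=1+\pi_i(e^\theta-1)\le e^{\pi_i(e^\theta-1)}$. So $Z_j=\exp(\theta\sum_{i\le j}I_i-(e^\theta-1)\sum_{i\le j}\pi_i)$ is a supermartingale and $\mathbb{E}Z_N\le1$. With $\theta=\log(1+a)$, on the first event $\log Z_N\ge\nu[(1+a)\log(1+a)-a]$. With $\theta=\log(1-a)<0$, on the second event $\log Z_N\ge\nu[(1-a)\log(1-a)+a]$. The series $(1+a)\log(1+a)-a=\sum_{i\ge2}\frac{(-a)^i}{i(i-1)}$ alternates with decreasing terms, so it is at least $\frac{a^2}2-\frac{a^3}6\ge\frac{a^2}3$, and $(1-a)\log(1-a)+a=\sum_{i\ge2}\frac{a^i}{i(i-1)}\ge\frac{a^2}2$. Markov's inequality completes the proof.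
\end{proof}

We also use the \emph{maximal inequality}: a nonnegative supermartingale $(Z_t)$ started at $1$ satisfies $\mathbb{P}(\sup_tZ_t\ge z)\le1/z$ for $z>0$.

\section{The exploration and the loads of lines}\label{sec:explore}

\subsection{Rounds}

Fix an ordering of $V$. During an exploration a vertex is \emph{neutral} until it is first reached, and \emph{touched} from then on; a touched vertex may be \emph{active} or \emph{explored}. We allow a set of vertices to be declared touched from the outset; these are \emph{blocked} and are never active or explored.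

A \emph{round} starts at a neutral vertex, which becomes active. In step $t=1,2,\dots$ of the round let $w_t$ be the first active vertex of the round, and let $N_t$ be the number of its neutral neighbors at that moment. The edges from $w_t$ to these neighbors are revealed one at a time, in order; a neighbor whose edge is open is \emph{found} and becomes active; then $w_t$ becomes explored. Each round has its own array of i.i.d.\ Bernoulli$(p)$ variables $\xi_{t,i}$, $t\ge1$, $1\le i\le\Omega$, and the edge from $w_t$ to its $i$-th neutral neighbor is open if and only if $\xi_{t,i}=1$. Thus $X_t=\sum_{i\le N_t}\xi_{t,i}$ vertices are found in step $t$, and the number of active vertices of the round is $S_t=1+\sum_{i\le t}(X_i-1)$, up to the death time $\tau=\min\{t:S_t=0\}$. A process consists of one or several consecutive rounds; \emph{global steps} number all its steps consecutively. Three facts are used throughout.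

\begin{itemize}
\item[(E1)] An edge is revealed at most once, and only in a step that explores one of its endpoints. Which edge is revealed next is determined by the past, and its state is a variable not used before. So the revealed states, completed by independent states for the edges never revealed, form bond percolation with parameter $p$, and given the past the unrevealed edges are independent and open with probability $p$.
\item[(E2)] For $\mathcal{U}\subseteq V$ and $v\in\mathcal{U}$ let $C_{\mathcal{U}}(v)$ be the component of $v$ in the graph of open edges with both ends in $\mathcal{U}$. If a round starts at $v$, if $\mathcal{U}$ is the set of vertices neutral just before it, and if it runs until death, then it explores exactly $C_{\mathcal{U}}(v)$, and $\tau=|C_{\mathcal{U}}(v)|$. Indeed, a vertex of $\mathcal{U}$ not touched in the round was neutral whenever one of its neighbors was explored, and the edge was closed.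
\item[(E3)] For an integer $M\le\Omega$ let $S^{(M)}_t=1+\sum_{s\le t}\big(\sum_{i\le M}\xi_{s,i}-1\big)$, with death time $\tau^{(M)}$. This is a $\mathrm{Bin}(M,p)$ walk, a function of the array alone. If $N_s\le M$ for all $s\le t$ then $S_t\le S^{(M)}_t$, and if $N_s\ge M$ for all $s\le t$ then $S_t\ge S^{(M)}_t$, for $t\le\tau$. In particular, if $N_s\le M$ throughout the round, then $\tau\le\tau^{(M)}$.
\end{itemize}

We write $\tau^+=\tau^{(\Omega)}$, so that always $\tau\le\tau^+$. For $\Omega p=1\pm\varepsilon$, Lemma \ref{lem:walk}(c) gives
\begin{equation}\label{eq:basic}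
\mathbb{P}(\tau^+>t_0)\le6\varepsilon,\qquad\mathbb{E}[\tau^+\wedge t]\le20\,\varepsilon^{-1}L\quad\text{for }t\le3\varepsilon^{-2}L,
\end{equation}
the second because $1+12\varepsilon^{-1}L+4\sqrt3\,\varepsilon^{-1}L^{1/2}\le20\varepsilon^{-1}L$.

\subsection{Loads}

The \emph{load} of a line is its number of touched vertices. If both lines through $w_t$ have load at most $\lambda$ before step $t$, then $N_t\ge\Omega-2\lambda$. To turn \eqref{eq:balance} into an upper bound on loads we must avoid a circularity: the number of edges examined inside a line depends on the load itself. The remedy is to count only the offspring of the first $h$ explored vertices of the line, with $h$ deterministic.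

Consider a process with either at most $T$ rounds whose starting vertices are drawn uniformly from $V$, independently of the past (a round is skipped if the vertex drawn is touched), or a single round with a prescribed starting vertex; put $\iota=0$ in the first case, and $\iota=1$, $T=0$ in the second. Fix a line $\ell$ and integers $m,h\ge1$, and consider the \emph{period} from the beginning until just before global step $m+1$, or until the end if there are at most $m$ steps. Let
\begin{itemize}
\item $Y$ be the number of vertices of $\ell$ that become touched in the period (blocked vertices are not counted);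
\item $A$ be the number of those that are randomly drawn starting vertices or are found from a vertex outside $\ell$;
\item $B$ be the number of those that are found from one of the first $h$ explored vertices of $\ell$.
\end{itemize}

\begin{lemma}\label{lem:load}
\begin{itemize}
\item[(a)] If $Y\ge h$, then $h\le\iota+A+B$.
\item[(b)] $A$ and $B$ are sums of indicators as in Lemma \ref{lem:chernoff}, whose conditional probabilities sum to at most $mp+T/n$ and $h\Omega p/2$, respectively.
\item[(c)] If $\Omega p\le\frac65$, $h\ge20$ and $mp+T/n\le h/10$, then $\mathbb{P}(Y\ge h)\le2e^{-h/80}$.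
\end{itemize}
\end{lemma}

\begin{proof}
(a) Edges are revealed one at a time, so the vertices counted by $Y$ are ordered by the time they are touched. Let $u$ be one of the first $h$, and suppose that $u$ is not a starting vertex and not found from outside $\ell$. Then $u$ is found from some $w\in\ell$. Every vertex of $\ell$ explored up to that moment, $w$ included, was touched in the period and before $u$, so there are at most $h-1$ of them, and $u$ is counted by $B$.

(b) Call the drawing of a starting vertex or the revealing of one edge an \emph{operation}. There are at most $T+n^2\Omega$ operations, and the past determines the type of the next operation and whether it belongs to the period. Let $I_i$ indicate that operation $i$ increases the count in question. For $A$, a drawing lands on $\ell$ with probability $1/n$, and a step from $w\notin\ell$ reveals at most one edge to $\ell$, as $w$ has one neighbor on $\ell$. For $B$, at most $h(n-1)=h\Omega/2$ edges are revealed.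

(c) Lemma \ref{lem:chernoff} with $\nu=h/10$, $a=1$ gives $\mathbb{P}(A\ge h/5)\le e^{-h/30}$, and with $\nu=3h/5$, $a=\frac14$ it gives $\mathbb{P}(B\ge3h/4)\le e^{-h/80}$. Outside these events $\iota+A+B<\frac h{20}+\frac h5+\frac{3h}4=h$, so $Y<h$ by (a).
\end{proof}

\section{Upper bounds and the giant component}\label{sec:upper}

\subsection{The first moment bound and the subcritical case}

\begin{lemma}\label{lem:first}
Let $\mathcal{U}\subseteq V$ be a set in which every vertex has at most $M$ neighbors, where $20\le M\le\Omega$ and $\frac12\le Mp\le1-y$ with $0<y\le\varepsilon$. Let $K\ge y^{-2}+3$ be an integer. In percolation on the subgraph induced by $\mathcal{U}$, the expected number of components of size at least $K$ is at most $9\Lambda\,e^{-(y^2/2-y^3)K}$.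
\end{lemma}

\begin{proof}
Explore from $w\in\mathcal{U}$ with $V\setminus\mathcal{U}$ blocked. Then $N_t\le M$, so $|C_{\mathcal{U}}(w)|\le\tau^{(M)}$ by (E2) and (E3). Each component of size at least $K$ contains at least $K\ge\varepsilon^{-2}$ vertices $w$ with $|C_{\mathcal{U}}(w)|\ge K$. By Lemma \ref{lem:walk}(d) the expectation is at most $\varepsilon^2\cdot n^2\cdot9\varepsilon\,e^{-(y^2/2-y^3)K}$.
\end{proof}

The factor $y$ in Lemma \ref{lem:walk}(d) is essential here. Without it the prefactor would be $\Lambda/\varepsilon$, and the exponential, which will be a fixed power of $1/\Lambda$, need not compensate for $1/\varepsilon$.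

\begin{proof}[Proof of Proposition \ref{prop:upper}(a)]
Take $\mathcal{U}=V$, $M=\Omega$, $y=\varepsilon$. Since $(\varepsilon^2/2-\varepsilon^3)K\ge(1+\kappa/2)(1-2\varepsilon)L$, the expected number of components of size at least $K$ is at most $9\Lambda^{1-(1+\kappa/2)(1-2\varepsilon)}\to0$.
\end{proof}

\subsection{Searching for the giant}

For the rest of this section $\Omega p=1+\varepsilon$, so that $p\ge\frac1{2n}$. Fix $\eta\in(0,\frac1{100})$ and put
\[
t_1=\lceil\varepsilon^{-2}L\rceil,\qquad T_0=\lceil L/\varepsilon\rceil,\qquad m_1=\lceil(2-20\eta)\varepsilon n^2\rceil .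
\]
A random vertex lies in the giant with probability about $2\varepsilon$, so $T_0$ trials should find it. We recognize it by its size exceeding $t_1$; the components found before are smaller than $t_1\le K$ and do no harm. The time $m_1$ is slightly less than the expected lifetime of the giant.

\emph{The process.} For $j=1,\dots,T_0$ sample independently a uniform vertex $v_j\in V$ and an array, and let $\mathcal{F}_j$ be the $\sigma$-field generated by the first $j$ vertices and entire arrays. Nothing is blocked. In round $j$, if $v_j$ is touched the round is \emph{void} and $\tau_j=0$; otherwise explore from $v_j$ until death, at time $\tau_j$. A round is \emph{big} if $\tau_j\ge t_1$. Stop at the end of the first big round, or after round $T_0$. By (E2) and induction on $j$, every nonvoid round explores a full component of the percolation graph: between rounds all touched vertices are explored, and an edge from an explored vertex to a vertex that is still neutral was revealed and is closed. Let $\lambda(m)$ be the maximal load of a line just before global step $m+1$, or at the end if there are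 at most $m$ steps; it is nondecreasing in $m$.

\begin{lemma}\label{lem:good}
W.h.p.\ the following hold.
\begin{itemize}
\item[(G1)] $\sum_j(\tau_j\wedge t_1)\le\eta\varepsilon n^2$, the sum being over the rounds that are run.
\item[(G2)] $\lambda(m)\le(1+\eta)m/n$ for all integers $m\in[\eta\varepsilon n^2,2\varepsilon n^2]$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:basic} the sum in (G1) has expectation at most $20T_0\varepsilon^{-1}L\le40\varepsilon^{-2}L^2=40\varepsilon n^2L^2/\Lambda=o(\varepsilon n^2)$, and Markov's inequality applies.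

For (G2) fix a line and $m$, and use Lemma \ref{lem:load} with $h=\lfloor(1+\eta)m/n\rfloor+1$. By \eqref{eq:facts}, $T_0/(\varepsilon n^2)\le2L/(\varepsilon n)^2\to0$, so $T_0=o(m)$. Hence
\[
mp+\frac{T_0}n\le\nu_A:=\Big(1+\frac\eta{10}\Big)\frac m{2n},\qquad\frac{h\Omega p}2\le\nu_B:=\Big(1+\frac\eta{10}\Big)\frac h2,
\]
and both $\nu_A$ and $\nu_B$ are at least $\eta\varepsilon n/2$. Take $a=\eta/11$, for which $(1+a)(1+\frac\eta{10})\le1+\frac\eta5$. By Lemma \ref{lem:chernoff}, outside an event of probability $2e^{-a^2\eta\varepsilon n/6}$ we have $A<(1+\frac\eta5)\frac m{2n}$ and $B<(1+\frac\eta5)\frac h2$. As $m/n<h/(1+\eta)$ and $(1+\frac\eta5)(2+\eta)\le2(1+\eta)$,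
\[
A+B<\frac h2\Big(1+\frac\eta5\Big)\Big(1+\frac1{1+\eta}\Big)\le h ,
\]
so the load is at most $h-1\le(1+\eta)m/n$. There are $2n$ lines and at most $n^2$ values of $m$, and $n^3e^{-a^2\eta n^{1/3}/6}\to0$.
\end{proof}

Applying (G2) at $\lceil\eta\varepsilon n^2\rceil$ and using monotonicity, we get on (G2)
\begin{equation}\label{eq:loads}
\lambda(m)\le2\eta\varepsilon n\quad(m\le\eta\varepsilon n^2),\qquad\lambda(m)\le2\eta\varepsilon n+(1+\eta)\frac mn\quad(m\le m_1).
\end{equation}

\begin{lemma}\label{lem:big}
W.h.p.\ a big round occurs.
\end{lemma}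

\begin{proof}
While the loads are small, each round dominates a supercritical walk that is independent of the past. Let $M=\Omega-\lceil4\eta\varepsilon n\rceil$. Then $Mp=1+x$ with $x=(1-2\eta+o(1))\varepsilon\in[\varepsilon/2,\varepsilon]$, so by Lemma \ref{lem:walk}(b) the $\mathrm{Bin}(M,p)$ walk never dies with probability at least $2x/(1+x)^2\ge\varepsilon/2$. Let $\mathcal{G}_j\in\mathcal{F}_{j-1}$ be the event that no round before $j$ is big and at most $\eta\varepsilon n^2$ vertices are touched before round $j$. Let $\mathcal{S}_j\in\mathcal{F}_j$ be the event that $v_j$ is neutral and the walk $S^{(M)}$ built from the $j$-th array never dies. On $\mathcal{G}_j$, $\mathbb{P}(\mathcal{S}_j\mid\mathcal{F}_{j-1})\ge(1-\eta\varepsilon)\varepsilon/2\ge\varepsilon/4$.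

Suppose that (G1) and (G2) hold and no round is big. Then the process has at most $\eta\varepsilon n^2$ steps in total, so all $\mathcal{G}_j$ hold, and $N_t\ge\Omega-4\eta\varepsilon n\ge M$ in every step by \eqref{eq:loads}. If round $j$ is nonvoid, (E3) gives $S^{(M)}_{\tau_j}\le S_{\tau_j}=0$. So every $\mathcal{S}_j$ fails. Conditioning successively on $\mathcal{F}_{T_0-1},\mathcal{F}_{T_0-2},\dots$,
\[
\mathbb{P}\big(\text{(G1), (G2), no big round}\big)\le\mathbb{P}\Big(\bigcap_{j\le T_0}(\mathcal{G}_j\cap\mathcal{S}_j^c)\Big)\le\Big(1-\frac\varepsilon4\Big)^{T_0}\le e^{-L/4}\to0.\qedhere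
\]
\end{proof}

\subsection{The big round is long}

Next we show that a round cannot die between time $t_1$ and global step $m_1$. The drift turns negative about halfway, as in Section \ref{sub:complete}, but the accumulated drift stays above $\eta\varepsilon t$ at time $t$, and death requires a martingale fluctuation of that size. A second difficulty is that the big round is selected by its own outcome, so we take a union bound over all $T_0\approx L/\varepsilon$ rounds. The fluctuation costs only a small power of $\Lambda$; the factor $1/\varepsilon$ is paid for by the cost $6\varepsilon$ of surviving the first $t_0$ steps, and for this reason the martingale is started at time $t_0$.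

\begin{lemma}\label{lem:long}
W.h.p.\ a big round occurs, at most $\eta\varepsilon n^2$ steps precede it, and it dies at a global step $m^*>m_1$.
\end{lemma}

\begin{proof}
Within a nonvoid round let $b_t=N_tp-1\le\varepsilon$ for $t\le\tau$, and $Q_t=\sum_{i\le t\wedge\tau}(X_i-N_ip)$. Let $\mathcal{D}_j$ be the event that round $j$ is run and nonvoid, $\tau_j>t_0$, and $-(Q_t-Q_{t_0})\ge\eta\varepsilon t$ for some $t\ge t_1$.

\emph{An early death implies some $\mathcal{D}_j$.} Assume (G1), (G2) and that a big round occurs. The rounds before it have $\tau_j<t_1$, so by (G1) they take $R\le\eta\varepsilon n^2$ steps in total. In step $t$ of the big round, with global index $m=R+t\le m_1$, \eqref{eq:loads} gives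
\[
N_tp\ge(1+\varepsilon)\Big(1-\frac{\lambda(m-1)}{n-1}\Big)\ge1+\varepsilon-\frac{(1+\varepsilon)n}{n-1}\Big(2\eta\varepsilon+(1+\eta)\frac m{n^2}\Big)\ge1+(1-3\eta)\varepsilon-(1+2\eta)\frac m{n^2}.
\]
Since $(1+2\eta)R/n^2\le2\eta\varepsilon$, this yields $b_t\ge(1-5\eta)\varepsilon-(1+2\eta)t/n^2$. For $t\le m_1$ we have $(t+1)/(2n^2)\le(1-10\eta)\varepsilon+n^{-2}\le(1-9\eta)\varepsilon$, so
\[
\sum_{i\le t}b_i\ge\varepsilon t\,\big[1-5\eta-(1+2\eta)(1-9\eta)\big]=\varepsilon t\,(2\eta+18\eta^2)\ge2\eta\varepsilon t .
\]
Also $\sum_{i\le t_0}b_i\le\varepsilon t_0\le\eta\varepsilon t_1$, because $t_1/t_0\to\infty$. If the big round dies at time $t$ with $R+t\le m_1$, then $t\ge t_1>t_0$ and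
\[
0=S_t=S_{t_0}+\sum_{t_0<i\le t}b_i+Q_t-Q_{t_0}\ge1+\eta\varepsilon t+Q_t-Q_{t_0},
\]
so $\mathcal{D}_j$ holds for this round.

\emph{The events $\mathcal{D}_j$ are unlikely.} Given the past, $X_i$ is $\mathrm{Bin}(N_i,p)$ with $N_ip\le2$, so for $\theta\ge0$
\[
\mathbb{E}\big[e^{-\theta(X_i-N_ip)}\mid\text{past}\big]\le e^{N_ip(e^{-\theta}-1+\theta)}\le e^{N_ip\,\theta^2/2}\le e^{\theta^2}.
\]
Hence $Z_t=\exp(-\theta(Q_t-Q_{t_0})-\theta^2(t-t_0))$, $t\ge t_0$, is a supermartingale started at $1$. Take $\theta=\eta\varepsilon/2$. At a time $t$ as in the definition of $\mathcal{D}_j$, $\log Z_t\ge\theta\eta\varepsilon t-\theta^2t=\eta^2\varepsilon^2t/4\ge\eta^2L/4$. By the maximal inequality, applied conditionally on $\mathcal{F}_{j-1}$, $v_j$ and the first $t_0$ steps, and by \eqref{eq:basic}, $\mathbb{P}(\mathcal{D}_j)\le6\varepsilon\Lambda^{-\eta^2/4}$. The sum over $j\le T_0$ is at most $12L\Lambda^{-\eta^2/4}\to0$. Lemmas \ref{lem:good} and \ref{lem:big} complete the proof.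
\end{proof}

\subsection{Every line is depleted}

To make the remainder subcritical we need a \emph{lower} bound on the load of every line at the end. It comes from reading \eqref{eq:balance} as an inequality in the other direction.

\begin{lemma}\label{lem:depleted}
W.h.p.\ at the end of the process every line has load at least $(2-28\eta)\varepsilon n$.
\end{lemma}

\begin{proof}
Let $\mathcal{W}$ be the intersection of (G2) and the event of Lemma \ref{lem:long}. On $\mathcal{W}$ there are more than $m_1$ steps and $\lambda(m_1)\le(1+\eta)m_1/n\le2\varepsilon n$. Fix a line $\ell$, and let $g$ be its final load.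

\emph{Arrivals from outside.} Let $A'$ be the number of vertices of $\ell$ found from outside $\ell$ in the first $m_1$ global steps. A step reveals an edge from outside $\ell$ to $\ell$ unless the explored vertex $w$ lies on $\ell$, or $w\notin\ell$ and its neighbor $u$ on $\ell$ is already touched. On $\mathcal{W}$, among the first $m_1$ steps at most $2\varepsilon n$ are of the first kind. At most $(2\varepsilon n)^2$ are of the second kind: there are at most $2\varepsilon n$ choices for $u$, and $w$ is a touched vertex on the other line through $u$. As $2\varepsilon n+4\varepsilon^2n^2=o(m_1)$, the conditional probabilities for $A'$ sum on $\mathcal{W}$ to at least $\nu=(1-\eta)\frac{m_1}{2n}\ge\varepsilon n/2$. By Lemma \ref{lem:chernoff} with $a=\eta$, outside an event of probability $e^{-\eta^2\varepsilon n/4}$ we have on $\mathcal{W}$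
\[
A'\ge(1-\eta)^2\frac{m_1}{2n}\ge(1-2\eta)\frac{m_1}{2n}\ge\frac{\varepsilon n}2 .
\]

\emph{Offspring inside the line.} Let $B'$ be the number of vertices of $\ell$ found from vertices of $\ell$ in the whole process, and $\Pi$ the sum of the corresponding conditional probabilities. At the end all $g$ touched vertices of $\ell$ are explored, and each had at least $n-g$ neutral neighbors on $\ell$ when it was explored. So $\Pi\ge pg(n-g)\ge\frac g2(1-\frac gn)$. Since $g$ is random, we use a union bound over its values. For an integer $i\in[\varepsilon n/2,2\varepsilon n]$ let $\nu_i=\frac i2(1-2\varepsilon)\ge\varepsilon n/5$. By Lemma \ref{lem:chernoff}, $\mathbb{P}(B'\le(1-\eta)\nu_i,\ \Pi\ge\nu_i)\le e^{-\eta^2\varepsilon n/10}$. Outside the union of these at most $n$ events, $g\in[\varepsilon n/2,2\varepsilon n]$ implies $B'\ge(1-\eta)(1-2\varepsilon)\frac g2\ge(1-2\eta)\frac g2$.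

\emph{Balance.} Suppose $\mathcal{W}$ holds and none of the exceptional events does. If $g>2\varepsilon n$ there is nothing to prove. Otherwise $g\ge A'\ge\varepsilon n/2$, and since $A'$ and $B'$ count different vertices, $g\ge(1-2\eta)(\frac{m_1}{2n}+\frac g2)$. Solving for $g$,
\[
g\ge\frac{1-2\eta}{1+2\eta}\cdot\frac{m_1}n\ge(1-4\eta)(2-20\eta)\varepsilon n\ge(2-28\eta)\varepsilon n .
\]
The exceptional events for all $2n$ lines have total probability at most $4n^2e^{-\eta^2n^{1/3}/10}\to0$.
\end{proof}

\subsection{Proof of Proposition \ref{prop:upper}(b)}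

\emph{The second component.} Take $\eta=\kappa/400$. Condition on the whole history of the process, on the w.h.p.\ event that a big round occurred and the conclusion of Lemma \ref{lem:depleted} holds. Let $\mathcal{U}$ be the set of vertices neutral at the end. The touched vertices form a union of components, namely that of the big round and others of size less than $t_1\le K$. The remaining components are those of the graph of open edges inside $\mathcal{U}$, and by (E1) these edges are unrevealed. A vertex of $\mathcal{U}$ has at least $(2-28\eta)\varepsilon n$ touched neighbors on each of its lines, hence at most $M=\lfloor\Omega-2(2-28\eta)\varepsilon n\rfloor$ neighbors in $\mathcal{U}$, and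
\[
\tfrac12\le Mp\le(1+\varepsilon)\big(1-(2-28\eta)\varepsilon\big)\le1-y,\qquad y=(1-28\eta)\varepsilon .
\]
Now $(1+\frac\kappa2)(1-28\eta)^2\ge(1+0.5\kappa)(1-0.14\kappa)\ge1+0.29\kappa$, so $(y^2/2-y^3)K\ge(1+0.29\kappa)(1-2\varepsilon)L\ge(1+\frac\kappa4)L$, and $K\ge y^{-2}+3$ since $L\to\infty$. By Lemma \ref{lem:first} the expected number of components in $\mathcal{U}$ of size at least $K$ is at most $9\Lambda^{-\kappa/4}\to0$. So w.h.p.\ all components other than that of the big round are smaller than $K$, and $|C_{(2)}|<K$.

\emph{The giant.} By Lemma \ref{lem:long}, for every fixed $\eta\in(0,\frac1{100})$ w.h.p.\ the big round finds a component of size more than $m_1-\eta\varepsilon n^2\ge(2-21\eta)\varepsilon n^2$. The matching upper bound comes from a first moment. Let $Y_n=|C_{(1)}|/(\varepsilon n^2)$ if $|C_{(1)}|\ge K$, and $Y_n=0$ otherwise. Then $\varepsilon n^2Y_n$ is at most the number of vertices in components of size at least $K$, so by (E2), (E3) and Lemma \ref{lem:walk}(a),(b)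
\[
\mathbb{E}Y_n\le\frac{\mathbb{P}(\tau^+\ge K)}\varepsilon\le\frac2{1-2\varepsilon-1/\Omega}+\frac2{\varepsilon\sqrt{K-1}}=2+o(1).
\]
Since $K/(\varepsilon n^2)\le4L/\Lambda\to0$, w.h.p.\ $Y_n=|C_{(1)}|/(\varepsilon n^2)\ge2-\delta$, for every fixed $\delta>0$. For $\delta,\delta'>0$ we have $\mathbb{E}Y_n\ge(2-\delta)\mathbb{P}(Y_n\ge2-\delta)+\delta'\,\mathbb{P}(Y_n>2+\delta')$, whence $\limsup\mathbb{P}(Y_n>2+\delta')\le\delta/\delta'$. Letting $\delta\to0$ shows that $Y_n\to2$ in probability. \qed

\section{Many components of size nearly $2\varepsilon^{-2}L$}\label{sec:lower}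

Here $\Omega p=1+s\varepsilon$ with $s\in\{+1,-1\}$. We start explorations from many random vertices and show that many of them find a component of the required size. Fix $\kappa\in(0,1]$ and put
\[
\gamma=1-\frac\kappa2,\qquad\beta=\frac\kappa{100},\qquad\alpha=\frac\beta8,
\]
\[
k=\lceil2\gamma\varepsilon^{-2}L\rceil,\qquad k'=\lceil(1+\alpha)k\rceil,\qquad\lambda_*=\lceil\varepsilon n/L^2\rceil,\qquad q_\pm=\varepsilon\Lambda^{-\gamma\pm\beta}.
\]
By Section \ref{sub:tree}, a vertex should lie in a component of size in $[k,k']$ with probability $\varepsilon^{-2}k^{-3/2}e^{-\varepsilon^2k/2}\approx\varepsilon\Lambda^{-\gamma+o(1)}$, and $q_\pm$ bracket this value. We record that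
\begin{equation}\label{eq:params}
\varepsilon^{-2}L\le k\le k'\le3\varepsilon^{-2}L,\qquad\lambda_*\ge\frac{n^{1/3}}{4\log^2n},\qquad q_+\ge q_-\ge\frac\varepsilon\Lambda\ge n^{-2},
\end{equation}
where we used $\gamma+\beta<1$, and that
\begin{equation}\label{eq:alpha}
\Big(1+\frac\beta4\Big)(1+\alpha)\gamma\le\gamma+\frac\beta2,
\end{equation}
because $(1+\frac\beta4)(1+\frac\beta8)-1=\frac{3\beta}8+\frac{\beta^2}{32}\le\frac\beta2$ and $\gamma\le1$.

\subsection{A critical walk that survives and then falls}

The exploration will be trapped between a walk $S^-$ and $S^-$ plus a small gap. This does not locate the death time exactly, but it does place it in $(k,k']$ if $S^-$ is positive up to time $k$ and lies below minus the gap at time $k'$. We first estimate the probability of such behavior for a walk without drift.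

\begin{lemma}\label{lem:critical}
For $\alpha\in(0,1]$ there are $c=c(\alpha)>0$ and $k_0=k_0(\alpha)$ such that for all $M\ge20$, $k\ge k_0$ and $k'=\lceil(1+\alpha)k\rceil$, the $\mathrm{Bin}(M,1/M)$ walk satisfies
\[
\mathbb{P}\big(S_t>0\text{ for all }t\le k,\ -3\sqrt k\le S_{k'}\le-\sqrt k\big)\ge\frac c{\sqrt k}.
\]
\end{lemma}

\begin{proof}
The increments have mean $0$ and variance $1-\frac1M$, so $S_t$ and $S_t^2-(1-\frac1M)t$ are martingales. Stopping at $k\wedge\tau$ gives $\mathbb{E}[S_k;\tau>k]=1$ and $\mathbb{E}[S_{k\wedge\tau}^2]\le1+\mathbb{E}[\tau\wedge k]\le2+4\sqrt k\le6\sqrt k$, by Lemma \ref{lem:walk}(c) with $x=0$. By the Cauchy--Schwarz inequality, $1\le\mathbb{P}(\tau>k)\cdot6\sqrt k$. By Markov's inequality $\mathbb{P}(\tau>k,\,S_k>12\sqrt k)\le1/(12\sqrt k)$, so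
\[
\mathbb{P}\big(\tau>k,\ 1\le S_k\le12\sqrt k\big)\ge\frac1{12\sqrt k}.
\]
Given the first $k$ steps, with $S_k=z\in[1,12\sqrt k]$, we need the increment $S_{k'}-S_k$ to lie in $J_z=[-3\sqrt k-z,-\sqrt k-z]$, an interval of length $2\sqrt k$ contained in $[-15\sqrt k,0]$. The increment is a centered sum of $N=(k'-k)M$ i.i.d.\ Bernoulli$(q)$ variables $\zeta_i$, $q=1/M$, with variance $\sigma^2=(k'-k)(1-\frac1M)\in[\alpha k/2,2\alpha k]$ once $\alpha k\ge1$. The Berry--Esseen theorem states that the distribution function of the increment divided by $\sigma$ differs from the standard normal one by at most $C_{\mathrm{BE}}N\,\mathbb{E}|\zeta_1-q|^3/\sigma^3$ uniformly, with $C_{\mathrm{BE}}$ absolute; this is at most $C_{\mathrm{BE}}/\sigma$, as $\mathbb{E}|\zeta_1-q|^3\le q(1-q)=\sigma^2/N$. With $\varphi$ the standard normal density, the increment lies in $J_z$ with probability at least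
\[
\frac{2\sqrt k}\sigma\,\varphi\Big(\frac{15\sqrt k}\sigma\Big)-\frac{2C_{\mathrm{BE}}}\sigma\ge\sqrt{\frac2\alpha}\;\varphi\Big(15\sqrt{\frac2\alpha}\Big)-2C_{\mathrm{BE}}\sqrt{\frac2{\alpha k}} .
\]
For $k\ge k_0(\alpha)$ this is at least half of the first term on the right, uniformly in $z$ and $M$.
\end{proof}

\subsection{Cluster sizes in a nearly full set}

Later rounds take place in what earlier rounds have left, so we need the estimate in any set that misses few vertices of each line. The threshold $\lambda_*$ is small enough that the gap accumulated over $k'$ steps, of order $k'\lambda_*/n$, is $o(\sqrt k)$, and large enough that loads stay below it with overwhelming probability.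

\begin{lemma}\label{lem:local}
For $n$ large the following holds. Let $\mathcal{U}\subseteq V$ be such that each line contains at most $\lambda_*$ vertices outside $\mathcal{U}$. Then for every $w\in\mathcal{U}$,
\[
q_-\le\mathbb{P}\big(k\le|C_{\mathcal{U}}(w)|\le k'\big)\le q_+ .
\]
\end{lemma}

\begin{proof}
Explore from $w$ in a single round with $V\setminus\mathcal{U}$ blocked, so that $|C_{\mathcal{U}}(w)|=\tau$.

\emph{The sandwich.} Let $\Gamma$ be the event that in the first $k'\wedge\tau$ steps at most $\lambda_*$ vertices of each line become touched, the start included. Apply Lemma \ref{lem:load}(c) with $m=k'$ and $h=\lambda_*+1>\varepsilon n/L^2$. The hypothesis holds since $k'p\le3\varepsilon^{-2}L/n=3\varepsilon nL/\Lambda\le h/10$ as soon as $30L^3\le\Lambda$. By \eqref{eq:params}, $\mathbb{P}(\Gamma^c)\le4ne^{-h/80}\le n^{-10}$.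

Let $M=\Omega-4\lambda_*$. On $\Gamma$ each line has load at most $2\lambda_*$, so $M\le N_t\le\Omega$ for $t\le k'\wedge\tau$. Put
\[
X^-_t=\sum_{i\le M}\xi_{t,i},\qquad W_t=\sum_{M<i\le\Omega}\xi_{t,i},\qquad S^-_t=1+\sum_{i\le t}(X^-_i-1),\qquad D_t=\sum_{i\le t}W_i .
\]
The sequences $(X^-_t)$ and $(W_t)$ are i.i.d.\ and independent of each other, and on $\Gamma$
\begin{equation}\label{eq:sandwich}
X^-_t\le X_t\le X^-_t+W_t,\qquad S^-_t\le S_t\le S^-_t+D_t\qquad(t\le k'\wedge\tau).
\end{equation}
Since $\varepsilon n/L^2\to\infty$, we have $4\lambda_*/\Omega=(2+o(1))\varepsilon/L^2$, so $\mathbb{E}W_t=4\lambda_*p\le4\varepsilon/L^2$. Writing $Mp=1+x$, we get $x=s\varepsilon-\mathbb{E}W_t=(1+o(1))s\varepsilon$ and $x\le s\varepsilon$.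

\emph{Upper bound, $s=-1$.} By $\tau\le\tau^+$ and Lemma \ref{lem:walk}(d) with $y=\varepsilon$, $\mathbb{P}(\tau\ge k)\le9\varepsilon e^{-(\varepsilon^2/2-\varepsilon^3)k}\le9\varepsilon\Lambda^{-(1-2\varepsilon)\gamma}\le q_+$.

\emph{Upper bound, $s=+1$.} Now surviving is cheap and it is dying late that is costly, so we compare with the lower walk. If $\Gamma$ holds and $\tau\in[k,k']$, then $\tau>t_0$ and, by \eqref{eq:sandwich}, $S^-_\tau-S^-_{t_0}\le S_\tau-S_{t_0}\le-1$. Here $0<x\le\varepsilon$, and $1-e^{-x}\ge x-x^2/2$ gives
\[
\mathbb{E}e^{-x(X^-_1-1)}\le e^{x-(1+x)(1-e^{-x})}\le e^{x-(1+x)(x-x^2/2)}=e^{-\omega},\qquad\omega=\frac{x^2}2(1-x).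
\]
So $\exp(-x(S^-_t-S^-_{t_0})+\omega(t-t_0))$, $t\ge t_0$, is a supermartingale started at $1$, and by the maximal inequality
\[
\mathbb{P}\big(S^-_t-S^-_{t_0}\le-1\text{ for some }t\ge k\big)\le e^{-\omega(k-t_0)}.
\]
This event depends only on the rows $t>t_0$ of the array, while $\{\tau>t_0\}$ depends only on the first $t_0$ rows and has probability at most $6\varepsilon$ by \eqref{eq:basic}. Since $\omega t_0\le1$ and $\omega k\ge(1-\frac\beta2)\gamma L\ge(\gamma-\frac\beta2)L$,
\[
\mathbb{P}(k\le\tau\le k')\le6e\,\varepsilon\Lambda^{-\gamma+\beta/2}+n^{-10}\le\frac{q_+}2+\frac{q_+}2 .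
\]

\emph{Lower bound: reduction to $S^-$.} Let
\[
E_1=\big\{S^-_t>0\text{ for all }t\le k,\ -3\sqrt k\le S^-_{k'}\le-\sqrt k\big\},\qquad E_2=\big\{D_{k'}\le\sqrt k\big\}.
\]
On $E_1\cap E_2\cap\Gamma$ we have $k<\tau\le k'$: if $\tau\le k$, then \eqref{eq:sandwich} gives $0=S_\tau\ge S^-_\tau>0$, and if $\tau>k'$, it gives $0<S_{k'}\le S^-_{k'}+D_{k'}\le0$. The events $E_1$ and $E_2$ are independent, and by Markov's inequality and \eqref{eq:params}
\[
\mathbb{P}(E_2^c)\le\frac{4\varepsilon k'}{L^2\sqrt k}\le\frac{12\varepsilon^{-1}L^{-1}}{\varepsilon^{-1}L^{1/2}}=12L^{-3/2}\le\frac12 .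
\]
So $\mathbb{P}(k\le\tau\le k')\ge\frac12\mathbb{P}(E_1)-n^{-10}$, and by \eqref{eq:params} it suffices to show $\mathbb{P}(E_1)\ge4q_-$.

\emph{Lower bound: change of measure.} Let $\tilde{\mathbb{P}}$ be the law under which the $X^-_t$ are i.i.d.\ $\mathrm{Bin}(M,1/M)$. The likelihood ratio of $\mathbb{P}$ to $\tilde{\mathbb{P}}$ depends only on the endpoint of the walk, and $E_1$ pins the endpoint down; this is the purpose of the lower limit $-3\sqrt k$. Let $b=\frac{1-p}{1-1/M}=1-\frac x{M-1}$ and $a=Mp/b=(1+x)/b$. For one step the ratio is $(Mp)^{X}b^{M-X}=a^Xb^M$. As $\sum_{i\le t}X^-_i=S^-_t-1+t$, the ratio on the first $t$ steps is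
\[
a^{S^-_t-1}e^{-It},\qquad e^{-I}=ab^M=(1+x)\Big(1-\frac x{M-1}\Big)^{M-1}.
\]
For $|u|\le\frac12$ the Taylor series gives $\log(1+u)\ge u-\frac{u^2}2-|u|^3\ge u-u^2$. Using the first bound for $u=x$ and the second for $u=-x/(M-1)$, we find that the linear terms cancel and
\[
I\le\frac{x^2}2+|x|^3+\frac{x^2}{M-1}\le\Big(1+\frac\beta4\Big)\frac{\varepsilon^2}2 .
\]
Also $\log a=\log(1+x)-\log b=(1+o(1))x$, so $|\log a|\le2\varepsilon$. On $E_1$, $|S^-_{k'}-1|\le4\sqrt k$, hence $a^{S^-_{k'}-1}\ge e^{-8\varepsilon\sqrt k}\ge e^{-14\sqrt L}$. Further $k'\le(1+\alpha)2\gamma\varepsilon^{-2}L+3$, so \eqref{eq:alpha} gives $e^{-Ik'}\ge\frac12\Lambda^{-\gamma-\beta/2}$. With Lemma \ref{lem:critical} and $k^{-1/2}\ge\varepsilon/\sqrt{3L}$,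
\[
\mathbb{P}(E_1)=\tilde{\mathbb{E}}\big[a^{S^-_{k'}-1}e^{-Ik'};E_1\big]\ge\frac{c(\alpha)}{2\sqrt{3L}}\,e^{-14\sqrt L}\,\Lambda^{\beta/2}\cdot\varepsilon\Lambda^{-\gamma-\beta}\ge4q_-,
\]
because $\beta L/2-14\sqrt L-\frac12\log L\to\infty$. None of the bounds depends on $\mathcal{U}$ or $w$.
\end{proof}

\subsection{Truncated rounds}

About $1/q_-\gg1/\varepsilon$ rounds are needed, so for $s=+1$ many of them enter the giant. Running such a round to the end would load the lines with about $2\varepsilon n\gg\lambda_*$ vertices. We therefore stop every round after $k'$ steps. The price is that the vertices left active have unrevealed edges, and a cluster found later among the neutral vertices may be joined to them; this must be tested.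

\emph{The process.} Let $T=\lceil\varepsilon^{-1}\Lambda^{\gamma+2\beta}\rceil$. Nothing is blocked. For $j=1,\dots,T$ draw $v_j$ uniformly from $V$, independently of everything else. Let $\mathcal{U}_j$ be the set of neutral vertices and $F_j$ the set of frozen vertices, defined next, before round $j$. If $v_j\notin\mathcal{U}_j$ the round is void. Otherwise explore from $v_j$ until death or for $k'$ steps, whichever comes first; vertices still active after $k'$ steps become \emph{frozen}: they stay touched and are never explored. If the round dies at a time in $[k,k']$, it has explored $C_j=C_{\mathcal{U}_j}(v_j)$, of size in $[k,k']$; we then reveal all edges between $C_j$ and $F_j$ and call the round a \emph{success} if they are all closed. These additional edges touch no new vertex. Let $\mathcal{F}_{j-1}$ be the $\sigma$-field of everything before round $j$. Every revealed edge has an explored endpoint, so before round $j$ the edges inside $\mathcal{U}_j$ and those between $\mathcal{U}_j$ and $F_j$ are unrevealed. In particular (E1) extends to the additional edges.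

\begin{lemma}\label{lem:true}
If round $j$ is a success, then $C_j$ is a component of the percolation graph. Different successes give different components.
\end{lemma}

\begin{proof}
Let $w\in C_j$ and let $u\notin C_j$ be a neighbor of $w$. If $u\in\mathcal{U}_j$, the edge $uw$ is closed by the definition of $C_j$. If $u$ was explored before round $j$, then $w$ was neutral at that time, so $uw$ was revealed, and it was closed since $w$ stayed neutral. Otherwise $u\in F_j$, and $uw$ is closed by the definition of success. For $j<j'$ the sets $C_j$ and $C_{j'}\subseteq\mathcal{U}_{j'}$ are disjoint.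
\end{proof}

Let
\[
f_*=\varepsilon^{-1}\Lambda^{\gamma+3\beta},\qquad m_2=\varepsilon^{-2}\Lambda^{\gamma+3\beta}=\varepsilon n^2\Lambda^{-\kappa/2+3\beta},
\]
and let $\mathcal{H}_j\in\mathcal{F}_{j-1}$ be the event that before round $j$ at most $n^2/2$ vertices are touched, $|F_j|\le f_*$, and all loads are at most $\lambda_*$. The next two lemmas are where $\kappa>0$ is used: the exponents $-\kappa/2+3\beta$ and $-\kappa/2+5\beta$ are negative, so enough trials can be made before the graph is noticeably depleted.

\begin{lemma}\label{lem:histories}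
W.h.p.\ $\mathcal{H}_j$ holds for all $j\le T$.
\end{lemma}

\begin{proof}
The three quantities are nondecreasing in time, so it suffices to bound them at the end. Note $T\le2\varepsilon^{-1}\Lambda^{\gamma+2\beta}$.

\emph{Steps.} By \eqref{eq:basic} the expected number of steps is at most $20T\varepsilon^{-1}L\le40L\Lambda^{-\beta}m_2=o(m_2)$, so w.h.p.\ there are at most $m_2$ steps.

\emph{Frozen and touched vertices.} A nonvoid round freezes $S_{k'\wedge\tau}$ vertices. Each step has conditional mean increment $N_tp-1\le\varepsilon$, so $\mathbb{E}S_{k'\wedge\tau}\le1+\varepsilon\,\mathbb{E}[\tau\wedge k']\le21L$. The expected number of frozen vertices is at most $21TL\le42L\Lambda^{-\beta}f_*=o(f_*)$, so w.h.p.\ there are at most $f_*$. Then at most $m_2+f_*\le2m_2=o(n^2)$ vertices are touched.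

\emph{Loads.} Apply Lemma \ref{lem:load}(c) with $m=\lfloor m_2\rfloor$ and $h=\lambda_*+1>\varepsilon n/L^2$. As $T\le m_2$, we have $mp+T/n\le2m_2/n=2\varepsilon n\Lambda^{-\kappa/2+3\beta}\le h/10$. So with probability at least $1-4ne^{-h/80}\to1$ all loads are at most $\lambda_*$ just before global step $m+1$ or at the end, and w.h.p.\ there is no step $m+1$.
\end{proof}

It remains to bound the chance that the test fails. The difficulty is that a cluster conditioned to be large need not be spread evenly with respect to $F_j$. Averaging over the uniform starting vertex removes it: by symmetry, the cluster can be viewed from the vertex $w$ that carries the dangerous edge. This is the use of the upper bound $q_+$.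

\begin{lemma}\label{lem:success}
On $\mathcal{H}_j$, the conditional probability $\pi_j$ given $\mathcal{F}_{j-1}$ that round $j$ is a success is at least $q_-/4$.
\end{lemma}

\begin{proof}
Condition on $\mathcal{F}_{j-1}$, write $\mathcal{U}=\mathcal{U}_j$, $F=F_j$, $J=[k,k']$, and let $\mathbb{P}$ refer to percolation on the unrevealed edges. On $\mathcal{H}_j$ the set $\mathcal{U}$ satisfies the hypothesis of Lemma \ref{lem:local} and $|\mathcal{U}|\ge n^2/2$. The round is nonvoid and dies at a time in $J$ with probability
\[
\frac1{n^2}\sum_{v\in\mathcal{U}}\mathbb{P}\big(|C_{\mathcal{U}}(v)|\in J\big)\ge\frac{q_-}2 .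
\]
Let $d_F(w)$ be the number of neighbors of $w$ in $F$, so that $\sum_wd_F(w)\le\Omega f_*$. Edges between $\mathcal{U}$ and $F$ are independent of those inside $\mathcal{U}$. By a union bound over such edges, the probability that the round dies at a time in $J$ and the test fails is at most
\[
\frac1{n^2}\sum_{w\in\mathcal{U}}p\,d_F(w)\sum_{v\in\mathcal{U}}\mathbb{P}\big(w\in C_{\mathcal{U}}(v),\ |C_{\mathcal{U}}(v)|\in J\big).
\]
Now $w\in C_{\mathcal{U}}(v)$ if and only if $v\in C_{\mathcal{U}}(w)$, and then the two clusters coincide. So the inner sum equals $\mathbb{E}\big[|C_{\mathcal{U}}(w)|;\,|C_{\mathcal{U}}(w)|\in J\big]\le k'q_+$. With $\Omega p\le2$, $n^2\varepsilon^3=\Lambda$ and $q_+=\Lambda^{2\beta}q_-$, the whole expression is at most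
\[
\frac{2f_*k'q_+}{n^2}\le6L\Lambda^{\gamma-1+3\beta}q_+=6L\Lambda^{-\kappa/2+5\beta}q_-\le\frac{q_-}4 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:lower}]
Let $I_j$ indicate that round $j$ is a success, and let $\nu=Tq_-/4\ge\Lambda^\beta/4\to\infty$. On $\bigcap_{j\le T}\mathcal{H}_j$ we have $\sum_j\pi_j\ge\nu$ by Lemma \ref{lem:success}. For $n$ so large that $r\le\nu/2$, Lemma \ref{lem:histories} and Lemma \ref{lem:chernoff} with $a=\frac12$ give
\[
\mathbb{P}\Big(\sum_{j\le T}I_j<r\Big)\le\mathbb{P}\Big(\bigcup_{j\le T}\mathcal{H}_j^c\Big)+\mathbb{P}\Big(\sum_jI_j\le\frac\nu2,\ \sum_j\pi_j\ge\nu\Big)\le o(1)+e^{-\nu/8}\to0 .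
\]
By Lemma \ref{lem:true}, w.h.p.\ there are at least $r$ components of size at least $k\ge(2-\kappa)\varepsilon^{-2}L$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HLS}
Remco van der Hofstad, Malwina J.~Luczak and Joel Spencer,
\emph{The second largest component in the supercritical 2D Hamming graph},
arXiv:0801.1608 (2008).

\end{thebibliography}
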